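\title{Mixing for a stochastic complex Ginzburg--Landau equation with a conservative nonlinearity of arbitrary power growth}

\begin{abstract}
We consider the equation $\dot u-\Delta u+i\,g(|u|^2)u=\eta$ in a smooth bounded domain of $\mathbb R^n$, with Dirichlet boundary condition, a real function $g$ equal to $t^r$ for $t\ge1$, and a noise $\eta$ that is white in time and forces every eigenmode of the Laplacian. We prove that the Markov process that it defines in the space of continuous functions is mixing for every $n\ge1$ and every $r>0$; for $r>1$ this answers a question posed by Kuksin and Nersesyan. It suffices to force finitely many modes, and the convergence to the stationary measure is faster than any power of $t$; it is exponential when the noise coefficients decay at most polynomially. The proof uses no exponential moments of time integrals of high norms. It rests on a coupling, built from polynomial moments, a Foias--Prodi control and Girsanov's theorem, which succeeds with probability close to one when it is started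 near zero.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation}

Let $\mathcal O\subset\mathbb R^n$, $n\ge1$, be a smooth bounded domain and let $A=-\Delta$ be the Dirichlet Laplacian in $\mathcal O$. Let $\{\varphi_j\}_{j\ge1}$ be an orthonormal basis of $L^2(\mathcal O)$ with $A\varphi_j=\lambda_j\varphi_j$, numbered so that $0<\lambda_1\le\lambda_2\le\cdots$. Functions on $\mathcal O$ are complex valued. We write $\|\cdot\|$, $\|\cdot\|_\ell$ and $|\cdot|_\infty$ for the norms of $L^2$, $L^\ell$ and $L^\infty$, and we put $\langle u,v\rangle=\operatorname{Re}\int_{\mathcal O}u\bar v\,dx$ and $w_j=\int_{\mathcal O}w\overline{\varphi_j}\,dx$. The state space is the Banach space $C_0=C_0(\mathcal O)$ of continuous functions on $\overline{\mathcal O}$ that vanish on $\partial\mathcal O$, with the norm $|\cdot|_\infty$.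

Let $\beta_j=\beta_j^++i\beta_j^-$, where $\beta_j^\pm$, $j\ge1$, are independent standard real Brownian motions with respect to a filtration $(\mathcal F_t)$ satisfying the usual conditions; another normalization of the complex Brownian motions only multiplies all the $b_j$ below by one constant. Let $b_j$ be real numbers with
\begin{equation}\label{eq:Bstar}
B_*=\sum_{j}|b_j|\,|\varphi_j|_\infty<\infty ,
\end{equation}
and put $\zeta(t,x)=\sum_jb_j\beta_j(t)\varphi_j(x)$ and $\eta=\partial_t\zeta$. Since $1=\|\varphi_j\|\le|\mathcal O|^{1/2}|\varphi_j|_\infty$, condition \eqref{eq:Bstar} implies $\sum_j|b_j|<\infty$.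

Fix $r>0$ and a smooth function $g=g_r:[0,\infty)\to[0,\infty)$ with $g_r(t)=t^r$ for $t\ge1$, and put $G(y)=g(|y|^2)y$ for $y\in\mathbb C$. We study
\begin{equation}\label{eq:cgl}
\dot u-\Delta u+i\,G(u)=\eta(t,x),\qquad u|_{\partial\mathcal O}=0,\qquad u(0)=u_0\in C_0 .
\end{equation}
Two properties of the nonlinearity matter. It is \emph{conservative}: $G(y)$ is a real multiple of $y$, so $\operatorname{Re}(\bar y\cdot iG(y))=0$, and the flow $\dot y=-iG(y)$ rotates $y$ without changing $|y|$. In particular \eqref{eq:cgl} has no nonlinear dissipation. And it has power growth: the real derivative of $G$ is $DG(y)w=g(|y|^2)w+2g'(|y|^2)\operatorname{Re}(\bar yw)\,y$, whose norm is at most $C(1+|y|)^{2r}$, so with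
\[
m=2r
\]
and a constant $C_G$ depending only on $g$,
\begin{equation}\label{eq:Gbounds}
|G(y)|\le C_G(1+|y|)^{m+1},\qquad |G(y)-G(y')|\le C_G(1+|y|+|y'|)^m|y-y'| .
\end{equation}
For $r>1$ the growth is faster than cubic.

Let $\mathcal H(0,T)=C([0,T];C_0)\cap L^2(0,T;H^1_0(\mathcal O))$, and let $\mathcal H(0,\infty)$ be the set of functions on $[0,\infty)$ whose restriction to $[0,T]$ lies in $\mathcal H(0,T)$ for every $T>0$. A \emph{solution} of \eqref{eq:cgl} is an adapted process with paths in $\mathcal H(0,\infty)$ such that almost surely $u(t)=u_0+\int_0^t(\Delta u-iG(u))\,ds+\zeta(t)$ in $H^{-1}(\mathcal O)$ for all $t\ge0$. It is known that, when all $b_j\ne0$, for every $r>0$ and $u_0\in C_0$ there is a unique solution, and that the solutions form a Feller Markov process in $C_0$. Proposition~\ref{prop:wp} proves this under \eqref{eq:Bstar} alone, because we shall also allow some $b_j$ to vanish.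

\subsection{The question and the results}

Let $P_t(u_0)$ be the law of $u(t)$. For a bounded Borel function $f$ and a probability measure $\nu$ on $C_0$ put $\mathfrak P_tf(u_0)=\int f\,dP_t(u_0)$ and $\mathfrak P_t^*\nu=\int P_t(u_0)\,\nu(du_0)$; the latter is the law at time $t$ when the initial law is $\nu$. For $f:C_0\to\mathbb R$ let $\|f\|_{\mathcal L}=\sup|f|+\operatorname{Lip}f$. The \emph{dual-Lipschitz distance} between probability measures on $C_0$ is
\[
\|\nu_1-\nu_2\|^*_{\mathcal L}=\sup\Big\{\Big|\int f\,d\nu_1-\int f\,d\nu_2\Big|:\ \|f\|_{\mathcal L}\le1\Big\}\le2 .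
\]
If $\|f\|_{\mathcal L}\le1$, then $|f(\xi)-f(\xi')|\le2(1\wedge|\xi-\xi'|_\infty)$. Hence two laws are close in this distance as soon as they can be realized by a pair of random functions that are uniformly close with probability near one. The process is called \emph{mixing} if it has a unique stationary measure $\mu$ and $\|\mathfrak P_t^*\nu-\mu\|^*_{\mathcal L}\to0$ as $t\to\infty$ for every initial law $\nu$: the statistics of the solution forget the initial condition.

Without the nonlinearity the initial condition is forgotten path by path. Two solutions driven by the same noise then differ by $e^{t\Delta}(u_0-v_0)$, which tends to zero exponentially fast whatever the $b_j$ are. A conservative nonlinearity drops out of the balance equation for $\int|u|^\ell dx$, so the size of a solution of \eqref{eq:cgl} obeys the same bounds as in the linear case, for every $r$ (Lemma~\ref{lem:balance}). One therefore expects mixing for every $r$. The difference of two solutions, however, does feel the nonlinearity, and more so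 as $r$ grows.

For non-degenerate noise (all $b_j\ne0$) mixing is known when $r\le1$ and for the cubic nonlinearity $i|u|^2u$. Whether it holds for $r>1$ was asked in \cite{KN}, where this is described as a well-known open difficulty for stochastic equations without nonlinear dissipation whose conservative nonlinearity grows faster than cubically. The answer is positive.

\begin{theorem}\label{thm:mixing}
Let $n\ge1$, let $\mathcal O\subset\mathbb R^n$ be a smooth bounded domain, let $r>0$, and let $b_j\ne0$ for all $j$ and $B_*<\infty$. Then the Markov process defined by \eqref{eq:cgl} in $C_0$ is mixing.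
\end{theorem}

\begin{theorem}\label{thm:rates}
Let $r>0$ and $B_*<\infty$.
\begin{enumerate}
\item[(a)] There is an integer $N$, depending only on $\mathcal O$, $g_r$ and an upper bound for $B_*$, with the following property. If $b_j\ne0$ for $j\le N$ (the other $b_j$ are arbitrary and may vanish), then the process is mixing, and for each $k\ge1$ there are $C_k$ and $Q_k$ such that for all $t\ge0$ and all initial laws $\nu$
\[
\|\mathfrak P_t^*\nu-\mu\|^*_{\mathcal L}\le C_k(1+t)^{-k}\Big(1+\int\|u\|_{Q_k}^{Q_k}\,\nu(du)\Big).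
\]
\item[(b)] If $|b_j|\ge c_0j^{-l}$ for all $j$ and some $c_0,l>0$, then there are $Q'$ and $C,c>0$ such that for all $t\ge0$ and all initial laws $\nu$
\[
\|\mathfrak P_t^*\nu-\mu\|^*_{\mathcal L}\le Ce^{-ct}\Big(1+\int\|u\|_{Q'}^{Q'}\,\nu(du)\Big).
\]
\end{enumerate}
\end{theorem}

No exponential rate is claimed when the $b_j$ decay arbitrarily fast.

Section~\ref{sec:model} shows the difficulty and the idea on an equation in $\mathbb C$. Section~\ref{sec:moments} contains the solution theory and the moment bounds, Section~\ref{sec:returns} shows that two independent solutions visit a small neighborhood of zero together, and Section~\ref{sec:coupling} constructs the coupling. Mixing is proved in Section~\ref{sec:mixing} and the two rates in Sections~\ref{sec:poly} and~\ref{sec:exp}.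

\section{The idea in one complex dimension}\label{sec:model}

Replace $C_0$ by $\mathbb C$ and $\Delta$ by $-1$, and consider
\begin{equation}\label{eq:model}
dy=-y\,dt-iG(y)\,dt+b\,d\beta,\qquad y(0)=y_0\in\mathbb C,\quad b\neq0 .
\end{equation}

\emph{The modulus does not see the nonlinearity.} Let $\phi(t)=\int_0^tg(|y|^2)\,ds$ and $x=e^{i\phi}y$. Then $dx=-x\,dt+b\,d\beta'$ with $d\beta'=e^{i\phi}d\beta$, and $\beta'$ is again a complex Brownian motion by L\'evy's characterization. So $|y|=|x|$ is the modulus of an Ornstein--Uhlenbeck process, for every $r$.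

\emph{The difference does.} An infinitesimal perturbation $w$ of $y$ is stretched by the nonlinearity at the rate
\[
\frac{\operatorname{Re}\big(\bar w\cdot(-i)DG(y)w\big)}{|w|^2}=-\frac{2g'(|y|^2)\operatorname{Re}(\bar yw)\operatorname{Im}(\bar yw)}{|w|^2},
\]
which for $|y|\ge1$ and $\arg(\bar yw)=-\pi/4$ equals $r|y|^{2r}$. Gronwall's inequality therefore bounds the difference of two solutions by a factor of the form $\exp(C\int|y|^{2r}dt)$. For $r\le1$ the variable $\exp(\epsilon\int_0^1|y|^{2r}dt)$ has finite mean when $\epsilon$ is small, because $|x(t)|\le|y_0|+2|b|\sup_{[0,1]}|\beta'|$ on $[0,1]$ and this supremum has Gaussian tails. For $r>1$ its mean is infinite for every $\epsilon>0$: by Jensen's inequality $\int_0^1|x|^{2r}dt\ge|\int_0^1x\,dt|^{2r}$, and $\int_0^1x\,dt$ is a non-degenerate Gaussian variable. The cubic nonlinearity is thus the borderline for averaging the Gronwall factor. We shall not average it; we restrict to an event on which it is bounded.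

\emph{The coupling.} Let $y$ solve \eqref{eq:model}, and let $\tilde y$ start from another point $\tilde y_0$ and solve the same equation with the extra drift $h=\frac12\gamma(y-\tilde y)$, which pulls $\tilde y$ toward $y$. The noise cancels in $w=y-\tilde y$. With $q=\max(4,m)$ and $Y(y)=1+|y|^q$, the bound \eqref{eq:Gbounds} gives, for a constant $C_*$,
\[
\frac d{dt}|w|^2\le\big[2C_G(1+|y|+|\tilde y|)^m-\gamma\big]|w|^2\le\big[C_*(Y(y)+Y(\tilde y))-\gamma\big]|w|^2 .
\]
No constant $\gamma$ makes the bracket negative at every instant, but a constant can beat its time average. Two facts are needed; they are proved below for \eqref{eq:cgl}, and the proofs apply word for word to \eqref{eq:model}.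
\begin{enumerate}
\item[(i)] There is $K$ such that a solution started in the unit disk violates the bound ``$\int_0^tY\,ds\le Kt+R$ for all $t$'' with probability at most $C_kR^{-k}$, for each $k\ge1$ (Lemma~\ref{lem:tail}).
\item[(ii)] If the cost $\frac12\int_0^\infty|h|^2b^{-2}dt$ never exceeds a number $\Theta$, there is a probability $\mathbf Q$, within $\sqrt\Theta$ of $\mathbf P$ in total variation, under which $\tilde y$ is a solution of \eqref{eq:model} (Lemma~\ref{lem:girsanov}).
\end{enumerate}
Take $\gamma=2C_*K+2$, and let $E$ be the event that the bound in (i) holds for both $y$ and $\tilde y$. On $E$,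
\[
|w(t)|^2\le|w(0)|^2e^{2C_*R-2t},\qquad \frac12\int_0^\infty\frac{|h|^2}{b^2}\,dt=\frac{\gamma^2}{8b^2}\int_0^\infty|w|^2dt\le\frac{\gamma^2}{16b^2}\,|w(0)|^2e^{2C_*R}.
\]
There is a circularity: to apply (i) to $\tilde y$ we need (ii), and the cost is bounded only on $E$, which involves $\tilde y$. To break it, switch the drift off at the moment when the cost reaches the budget $\Theta=\gamma^2b^{-2}|w(0)|^2e^{2C_*R}$. Then (ii) applies unconditionally, and on $E$ the budget is never reached. Now $y$ is a solution under $\mathbf P$ and $\tilde y$ is a solution under $\mathbf Q$. Under the common part $\mathbf P\wedge\mathbf Q$ of the two measures, fact (i) applies to both processes, so $E$ carries all the mass except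
\[
\sqrt\Theta+2C_kR^{-k}=\gamma|b|^{-1}|w(0)|e^{C_*R}+2C_kR^{-k}.
\]
The factor $e^{C_*R}$ is exponential and the tail $R^{-k}$ is only polynomial, but there are two free parameters. Given a tolerance $\alpha$, choose first $R$ so that the second term is below $\alpha/2$, and then $\delta$ so that the first is below $\alpha/2$ when $|y_0|,|\tilde y_0|\le\delta$. Two independent solutions eventually visit the disk of radius $\delta$ at the same time, and from then on their laws merge up to an error of order $\alpha$. Since $\alpha$ is arbitrary, the laws merge. No second attempt after a failure is needed.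

For \eqref{eq:cgl} three things change. The cost of a drift $h$ is $\frac12\int\sum_jb_j^{-2}|h_j|^2dt$ with $b_j\to0$, so the drift must act on finitely many modes; the remaining modes are damped by the Laplacian. The product $(1+|u|+|\tilde v|)^m|w|^2$ is now integrated over $\mathcal O$ and has to be interpolated. Finally, $w$ decays in $L^2$, and this has to be converted into decay in $C_0$.

\section{Solutions and their moments}\label{sec:moments}

In this section and the next the $b_j$ are arbitrary real numbers satisfying \eqref{eq:Bstar}.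

\subsection{The linear equation}

We use three standard facts. First, $e^{t\Delta}=e^{-tA}$ is a strongly continuous semigroup of contractions on $C_0$. Second, the Dirichlet heat kernel lies between $0$ and the Gaussian kernel $(4\pi t)^{-n/2}e^{-|x-x'|^2/4t}$, so by H\"older's inequality
\begin{equation}\label{eq:smoothing}
|e^{t\Delta}f|_\infty\le Ct^{-n/(2\ell)}\|f\|_\ell,\qquad t>0,\quad1\le\ell\le\infty .
\end{equation}
Third, $H_0^1$ consists of the $w\in L^2$ with $\sum_j\lambda_j|w_j|^2<\infty$, and this sum equals $\|\nabla w\|^2$; in particular $\|\nabla w\|^2\ge\lambda_1\|w\|^2$ (Poincar\'e's inequality).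

\emph{Energy identity.} Let $w(t)=e^{t\Delta}w_0+\int_0^te^{(t-s)\Delta}f(s)\,ds$ with $w_0\in L^2$ and $f\in L^2(0,T;L^2)$. Then $\dot w_j=-\lambda_jw_j+f_j$, hence $|w_j(t)|^2+2\lambda_j\int_0^t|w_j|^2ds=|w_j(0)|^2+2\int_0^t\operatorname{Re}(f_j\overline{w_j})\,ds$. The right sides are absolutely summable because $w$ is bounded in $L^2$. Summing over $j$ shows that $w\in L^2(0,T;H^1_0)$, that $\|w\|^2$ is absolutely continuous, and that
\begin{equation}\label{eq:energy}
\frac d{dt}\|w\|^2=-2\|\nabla w\|^2+2\langle f,w\rangle\quad\text{for a.e. }t.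
\end{equation}

\emph{Stochastic convolution.} Let $z(t)=\sum_jb_jz_j(t)\varphi_j$, where
\begin{equation}\label{eq:zj}
z_j(t)=\int_0^te^{-\lambda_j(t-s)}d\beta_j(s)=\beta_j(t)-\lambda_j\int_0^te^{-\lambda_j(t-s)}\beta_j(s)\,ds .
\end{equation}
The second expression defines $z_j$ path by path, it is linear in the path $\beta_j$, and it gives $|z_j(t)|\le2\sup_{[0,t]}|\beta_j|$. Therefore
\begin{equation}\label{eq:zbound}
\sup_{[0,T]}|z|_\infty\le2\sum_j|b_j|\,|\varphi_j|_\infty S_j,\qquad S_j=\sup_{[0,T]}|\beta_j| ,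
\end{equation}
where the $S_j$ are independent, identically distributed and integrable. By \eqref{eq:Bstar} the series for $z$ converges in $C([0,T];C_0)$ almost surely and $\mathbf E\sup_{[0,T]}|z|_\infty<\infty$. Moreover $\mathbf E|z_j(t)|^2\le\lambda_j^{-1}$, so $\mathbf E\|\nabla z(t)\|^2\le\sum_jb_j^2<\infty$ and $z\in L^2(0,T;H_0^1)$ almost surely.

\subsection{The mild equation}\label{sub:mild}

For a path in $\mathcal H(0,\infty)$, the identity defining a solution is equivalent to the scalar identities $u_j(t)=u_j(0)-\int_0^t(\lambda_ju_j+iG(u)_j)\,ds+b_j\beta_j(t)$. Since $z_j(t)=\beta_j(t)-\lambda_j\int_0^tz_j\,ds$, these are linear ordinary differential equations for $u_j-b_jz_j$, and solving them shows that they are equivalent to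
\begin{equation}\label{eq:mild}
u(t)=e^{t\Delta}u_0-i\int_0^te^{(t-s)\Delta}G(u(s))\,ds+z(t).
\end{equation}
For a given path of $z$ this is a deterministic equation in $C_0$, and by \eqref{eq:Gbounds} the map $G:C_0\to C_0$ is Lipschitz on bounded sets. We record what we need about such equations.

\emph{Maximal solutions.} Let $\Phi:[0,\infty)\times C_0\to C_0$ be continuous, and Lipschitz in the second variable on each ball, uniformly for $t$ in bounded intervals. Let $z\in C([0,\infty);C_0)$ with $z(0)=0$, and consider $w(t)=e^{t\Delta}w_0+\int_0^te^{(t-s)\Delta}\Phi(s,w(s))\,ds+z(t)$. The radial retraction $\chi_k(w)=\min(1,k/|w|_\infty)\,w$ of $C_0$ onto the ball of radius $k$ is Lipschitz. With $\Phi(s,\chi_k(\cdot))$ in place of $\Phi$ the equation is globally Lipschitz; it has a unique global solution $w^k$, the limit of the Picard iterates. Let $\tau_k=\inf\{t:|w^k(t)|_\infty\ge k\}$. By uniqueness $w^{k+1}=w^k$ on $[0,\tau_k]$, so the $w^k$ define a solution $w$ on $[0,T_*)$ with $T_*=\sup_k\tau_k$. Any solution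 in $C([0,T];C_0)$ is bounded, hence equals $w^k$ for large $k$; so solutions are unique, and $w$ is unbounded on $[0,T_*)$ if $T_*<\infty$. If $\Phi$ and $z$ are random and adapted, then so are the Picard iterates; thus the $w^k$ are adapted, and $\tau_k$, $T_*$ are stopping times.

\emph{Stability.} Let $\bar u\in C([0,T];C_0)$ solve \eqref{eq:mild} with data $(\bar u_0,\bar z)$ and $|\bar u|_\infty\le\rho$ on $[0,T]$. Let $u$ be the maximal solution with data $(u_0,z)$, and suppose that
\begin{equation}\label{eq:stability}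
\varrho:=\Big(|u_0-\bar u_0|_\infty+\sup_{[0,T]}|z-\bar z|_\infty\Big)\exp\big(C_G(2+2\rho)^mT\big)<1 .
\end{equation}
Then $u$ exists on $[0,T]$ and $|u-\bar u|_\infty\le\varrho$ there. Indeed, as long as $e=u-\bar u$ satisfies $|e|_\infty\le1$, \eqref{eq:Gbounds} gives $|e(t)|_\infty\le|e(0)|_\infty+\sup|z-\bar z|_\infty+C_G(2+2\rho)^m\int_0^t|e|_\infty ds$; by Gronwall's inequality $|e(t)|_\infty\le\varrho<1$, so the level $1$ is not reached on $[0,T]$.

\subsection{The balance of $L^\ell$ norms}

The next lemma is the only place where the conservative structure is used. We state it for any forcing $f$ that is pointwise a real multiple of $u$, so that it covers both $f=G(u)$ and the truncation $f=G(\chi_k(u))$.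

\begin{lemma}\label{lem:balance}
Let $\ell\ge4$ and $u_0\in C_0$. Let $u,f$ be adapted processes with paths in $C([0,\infty);C_0)$ such that $f\bar u$ is real valued and $u(t)=e^{t\Delta}u_0-i\int_0^te^{(t-s)\Delta}f(s)\,ds+z(t)$. Then almost surely, for all $0\le s\le t$,
\begin{equation}\label{eq:balance}
\|u(t)\|_\ell^\ell+\lambda_1\int_s^t\|u\|_\ell^\ell\,ds'\le\|u(s)\|_\ell^\ell+\lambda_1\mathcal C_\ell\,(t-s)+M_t-M_s,
\end{equation}
where $M$ is a continuous local martingale with $M_0=0$ and $d\langle M\rangle_t\le\ell^2B_*^2\|u\|_{\ell-1}^{2(\ell-1)}dt$, and $\mathcal C_\ell=c(\ell,\mathcal O)B_*^\ell$. Moreover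
\begin{equation}\label{eq:moment}
\mathbf E\|u(t)\|_\ell^\ell\le e^{-\lambda_1t}\|u_0\|_\ell^\ell+\mathcal C_\ell .
\end{equation}
\end{lemma}

\begin{proof}
The paths of $u$ are not smooth enough for It\^o's formula and an integration by parts, so we regularize. Let $X=D(A^{n+1})$, viewed as a real Hilbert space; by elliptic regularity and the Sobolev embedding, $X\subset H^2\cap C^1(\overline{\mathcal O})\cap C_0$. Let $u^\varepsilon=e^{-\varepsilon A}u$. The coefficients of $u$ satisfy $du_j=-(\lambda_ju_j+if_j)\,dt+b_j\,d\beta_j$. Multiplying by $e^{-\varepsilon\lambda_j}\varphi_j$ and summing, we get in $X$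
\[
du^\varepsilon=(\Delta u^\varepsilon-ie^{-\varepsilon A}f)\,dt+\sum_jb_je^{-\varepsilon\lambda_j}\big(\varphi_j\,d\beta_j^++i\varphi_j\,d\beta_j^-\big).
\]
The drift is continuous in $X$ because $e^{-\varepsilon A}$ is bounded from $L^2$ to $D(A^{n+2})$, and the noise is of trace class because $\sum_jb_j^2\lambda_j^{2n+2}e^{-2\varepsilon\lambda_j}<\infty$. The function $|y|^\ell$ is $C^2$ on $\mathbb C=\mathbb R^2$, so $v\mapsto\int|v|^\ell$ is $C^2$ on $X$ with derivatives bounded and uniformly continuous on bounded sets, and the It\^o formula in Hilbert space \cite{DZ} applies. In the second-order term the directions $\varphi_j(x)$ and $i\varphi_j(x)$ are orthogonal in $\mathbb R^2$ and of the same length, so together they produce $|\varphi_j(x)|^2$ times the Laplacian $\Delta_{\mathbb R^2}|y|^\ell=\ell^2|y|^{\ell-2}$. Thus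
\begin{align*}
d\|u^\varepsilon\|_\ell^\ell&=\ell\,\big\langle|u^\varepsilon|^{\ell-2}u^\varepsilon,\Delta u^\varepsilon-ie^{-\varepsilon A}f\big\rangle\,dt+\frac{\ell^2}2\int|u^\varepsilon|^{\ell-2}\sum_jb_j^2e^{-2\varepsilon\lambda_j}|\varphi_j|^2dx\,dt+dM^\varepsilon,\\
dM^\varepsilon&=\ell\sum_jb_je^{-\varepsilon\lambda_j}\operatorname{Re}\Big[\Big(\int|u^\varepsilon|^{\ell-2}\overline{u^\varepsilon}\varphi_j\,dx\Big)d\beta_j\Big].
\end{align*}

\emph{Dissipation.} For $v\in X$ put $\mathbf a=\operatorname{Re}(\bar v\nabla v)$. Then $\nabla(|v|^{\ell-2}v)=|v|^{\ell-2}\nabla v+(\ell-2)|v|^{\ell-4}\mathbf a\,v$, $\ \nabla|v|^{\ell/2}=\frac\ell2|v|^{\ell/2-2}\mathbf a$, and $|v|^2|\nabla v|^2\ge|\mathbf a|^2$. Integrating by parts and applying Poincar\'e's inequality to $|v|^{\ell/2}\in H^1_0$,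
\begin{align*}
-\ell\,\langle|v|^{\ell-2}v,\Delta v\rangle&=\ell\int|v|^{\ell-2}|\nabla v|^2+\ell(\ell-2)\int|v|^{\ell-4}|\mathbf a|^2\ge\ell(\ell-1)\int|v|^{\ell-4}|\mathbf a|^2\\
&=\frac{4(\ell-1)}\ell\int\big|\nabla|v|^{\ell/2}\big|^2\ge2\lambda_1\|v\|_\ell^\ell .
\end{align*}

\emph{It\^o correction.} We have $\sum_jb_j^2|\varphi_j|_\infty^2\le B_*^2$, and by scaling $\sup_{y\ge0}\big(\frac{\ell^2}2B_*^2y^{\ell-2}-\lambda_1y^\ell\big)$ is a constant multiple of $B_*^\ell$. So the correction is at most $\lambda_1\|u^\varepsilon\|_\ell^\ell+\lambda_1\mathcal C_\ell$ with $\mathcal C_\ell=c(\ell,\mathcal O)B_*^\ell$. We obtain \eqref{eq:balance} for $u^\varepsilon$ and $M^\varepsilon$, with the extra term $-\ell\int_s^t\langle|u^\varepsilon|^{\ell-2}u^\varepsilon,ie^{-\varepsilon A}f\rangle\,ds'$ on the right.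

\emph{The limit $\varepsilon\to0$.} The paths $u,f\in C([0,T];C_0)$ have compact range, and $e^{-\varepsilon A}\to I$ uniformly on compact subsets of $C_0$. Hence $u^\varepsilon\to u$ and $e^{-\varepsilon A}f\to f$ uniformly on $[0,T]\times\overline{\mathcal O}$, and the extra term tends to $-\ell\int_s^t\langle|u|^{\ell-2}u,if\rangle\,ds'=0$ because $f\bar u$ is real. Let $M$ be given by the formula for $M^\varepsilon$ with $\varepsilon=0$. The bracket of $\int\operatorname{Re}[a\,d\beta_j]$ is $\int|a|^2dt$, and $|\int|u|^{\ell-2}\bar u\varphi_j|\le|\varphi_j|_\infty\|u\|_{\ell-1}^{\ell-1}$; this gives the bound on $\langle M\rangle$. Also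
\[
\langle M^\varepsilon-M\rangle_T=\ell^2\int_0^T\sum_jb_j^2\Big|\int\big(e^{-\varepsilon\lambda_j}|u^\varepsilon|^{\ell-2}\overline{u^\varepsilon}-|u|^{\ell-2}\bar u\big)\varphi_j\,dx\Big|^2dt\longrightarrow0
\]
on each path, by dominated convergence: each term tends to zero and is at most $4|\mathcal O|^2\sup_{[0,T]}|u|_\infty^{2\ell-2}\,b_j^2|\varphi_j|_\infty^2$. Continuous local martingales starting at $0$ whose brackets at time $T$ tend to zero in probability tend to zero uniformly on $[0,T]$ in probability. Along a subsequence $M^\varepsilon\to M$ uniformly on $[0,T]$ almost surely, and \eqref{eq:balance} follows.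

\emph{The moment bound.} Let $y(t)=\|u(t)\|_\ell^\ell$ and define $J$ by $y(t)=y(0)-\lambda_1\int_0^ty\,ds+\lambda_1\mathcal C_\ell t+M_t-J_t$. By \eqref{eq:balance}, $J$ is continuous and nondecreasing, so $e^{\lambda_1t}y(t)\le y(0)+\mathcal C_\ell e^{\lambda_1t}+\int_0^te^{\lambda_1s}dM_s$. Up to the time $\tau_k$ when $|u|_\infty$ reaches $k$, the bracket of the stochastic integral is bounded on bounded intervals, so $\mathbf E[e^{\lambda_1(t\wedge\tau_k)}y(t\wedge\tau_k)]\le y(0)+\mathcal C_\ell e^{\lambda_1t}$. Fatou's lemma as $k\to\infty$ gives \eqref{eq:moment}.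
\end{proof}

\subsection{Exponents and constants}\label{sub:exponents}

We fix
\[
p=n+4,\qquad\vartheta=\frac n{2p}<\frac12,\qquad q=\max(4,mp),\qquad Y(u)=1+\|u\|_q^q,
\]
and a number $Q\ge2(m+1)p$ (so $Q\ge q$ and $Q\ge p$), which will be enlarged in Sections~\ref{sec:poly} and~\ref{sec:exp}, and we put
\[
V(u)=\|u\|_Q^Q,\qquad\mathbf V(u,v)=V(u)+V(v).
\]
The exponent $p$ makes the singularity $t^{-\vartheta}$ of the $L^p\to L^\infty$ bound \eqref{eq:smoothing} integrable and allows $\ell=p$ in Lemma~\ref{lem:balance}. The function $Y$ will dominate the stretching rate, and $V$ is the Lyapunov function. The number $N$ of Theorem~\ref{thm:rates} will depend on $q$ and not on $Q$. The letters $C,c$ denote positive constants that depend only on $\mathcal O$, $g$, $(b_j)$, $Q$ and on the indices displayed. If $|f|\le C_G(1+|u|)^{m+1}$ pointwise, then, since $Q\ge(m+1)p$,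
\begin{equation}\label{eq:Gp}
\|f\|_p\le C_G\big\|1+|u|\big\|_{(m+1)p}^{m+1}\le C\big(1+\|u\|_Q^{m+1}\big)\le C(1+V(u)).
\end{equation}
We shall use the Burkholder--Davis--Gundy (BDG) inequality: $\mathbf E\sup_{[0,T]}|M|^a\le C_a\mathbf E\langle M\rangle_T^{a/2}$ for $a>0$ and every continuous local martingale with $M_0=0$.

\begin{proposition}\label{prop:wp}
Assume only \eqref{eq:Bstar}. For every $u_0\in C_0$ equation \eqref{eq:cgl} has a solution, which is pathwise unique and satisfies \eqref{eq:balance} and \eqref{eq:moment} for all $\ell\ge4$. The solutions form a Feller Markov process in $C_0$.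
\end{proposition}

\begin{proof}
Let $u^k$, $\tau_k$, $T_*$ be as in Section~\ref{sub:mild} for $\Phi=-iG$. Lemma~\ref{lem:balance} applies to $u^k$ with $f=G(\chi_k(u^k))$, which is a real multiple of $u^k$ at each point, and its constants do not depend on $k$. By \eqref{eq:balance} with $\ell=Q$, the BDG inequality, the bound $\|u\|_{Q-1}^{2(Q-1)}\le C(1+\|u\|_{2Q}^{2Q})$ and \eqref{eq:moment} with $\ell=2Q$,
\[
\mathbf E\sup_{[0,T]}V(u^k)\le V(u_0)+CT+C\Big(\int_0^T\mathbf E\big(1+\|u^k\|_{2Q}^{2Q}\big)dt\Big)^{1/2}\le C(T,u_0).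
\]
The mild formula, \eqref{eq:smoothing} and \eqref{eq:Gp} give $\sup_{[0,T]}|u^k|_\infty\le|u_0|_\infty+C_T(1+\sup_{[0,T]}V(u^k))+\sup_{[0,T]}|z|_\infty$, whose mean is bounded uniformly in $k$. By Chebyshev's inequality $\mathbf P(\tau_k\le T)\le C(T,u_0)/k$, so $T_*=\infty$ almost surely. The energy identity applied to $u-z$, together with $z\in L^2(0,T;H_0^1)$, gives $u\in\mathcal H(0,\infty)$; so $u$ is a solution, and Lemma~\ref{lem:balance} applies with $f=G(u)$. Uniqueness was shown in Section~\ref{sub:mild}.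

By the stability estimate, the set of data $(u_0,z)$ for which \eqref{eq:mild} has a solution on $[0,t]$ is open in $C_0\times C([0,t];C_0)$, and $(u_0,z)\mapsto u(t)$ is continuous on it. Hence $u(t)$ is a Borel functional of the data, and almost surely continuous in the initial point at any given $u_0$; by dominated convergence $\mathfrak P_tf$ is continuous for bounded continuous $f$, which is the Feller property. Finally, $u(s+\cdot)$ solves \eqref{eq:mild} with data $u(s)$ and $z^s(t)=z(s+t)-e^{t\Delta}z(s)$, the stochastic convolution of the increments $\beta_j(s+\cdot)-\beta_j(s)$. It is independent of $\mathcal F_s$ and distributed as $z$, so $\mathbf E[f(u(s+t))\mid\mathcal F_s]=\mathfrak P_tf(u(s))$.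
\end{proof}

In particular the law of a solution depends only on $u_0$, not on the probability space or on the driving Brownian motions.

\subsection{Tails of time integrals}

In \eqref{eq:balance} the dissipated quantity has degree $\ell$ in $u$, while the bound on the bracket of $M$ has degree $2\ell-2>\ell$. The bracket cannot be absorbed into the dissipation, as an exponential martingale bound would require. Polynomial tails of every order remain available, uniformly over all times.

\begin{lemma}\label{lem:tail}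
There is $K$, depending only on $\mathcal O$, $g$ and an upper bound for $B_*$, such that for all $k\ge1$, $R\ge1$ and $u_0\in C_0$,
\[
\mathbf P\Big(\exists\,t\ge0:\ \int_0^tY(u(s))\,ds>Kt+R\Big)\le C_k\big(1+\|u_0\|_{4kq}^{4kq}\big)R^{-k}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:balance} with $\ell=q$, $\int_0^tY\,ds\le(1+\mathcal C_q)t+\lambda_1^{-1}(\|u_0\|_q^q+M_t)$. Let $K=1+\mathcal C_q+\lambda_1^{-1}$, with $\mathcal C_q$ computed from the given upper bound for $B_*$. On the event in question, $\|u_0\|_q^q+M_t-t>\lambda_1R$ for some $t$. Put $R'=\lambda_1R/2$ and $a=1+\|u_0\|_{4kq}^{4kq}$.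

If $\|u_0\|_q^q>R'$, H\"older's inequality gives $a\ge c_k\|u_0\|_q^{4kq}\ge c_kR'^{4k}$. Then $aR^{-k}\ge c_kR^{3k}\ge c_k$ with a new constant, and the claim holds with $C_k=1/c_k$.

Otherwise the event is contained in $\{\sup_t(M_t-t)>R'\}$. For $T\ge1$, the BDG and Jensen inequalities and \eqref{eq:moment} with $\ell=4kq$ give
\[
\mathbf E\sup_{[0,T]}|M|^{4k}\le C_k\mathbf E\langle M\rangle_T^{2k}\le C_kT^{2k-1}\int_0^T\mathbf E\|u\|_{q-1}^{4k(q-1)}ds\le C_kT^{2k-1}\int_0^T\mathbf E\big(1+\|u\|_{4kq}^{4kq}\big)ds\le C_kT^{2k}a .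
\]
If $M_t-t>R'$ for some $t\in[2^{j-1},2^j]$, then $\sup_{[0,2^j]}|M|>2^{j-1}+R'$. Apply Chebyshev's inequality on $[0,1]$ and on these dyadic intervals, and use $(x+y)^{4k}\ge x^{3k}y^k$:
\[
\mathbf P\big(\sup_t(M_t-t)>R'\big)\le C_ka\Big[R'^{-4k}+\sum_{j\ge1}\frac{2^{2jk}}{2^{3k(j-1)}R'^k}\Big]\le C_ka\Big[R^{-4k}+R^{-k}\sum_{j\ge1}2^{-jk}\Big]\le C_kaR^{-k}.\qedhere
\]
\end{proof}

\subsection{The distance between transition laws}

For $u,v\in C_0$ put
\[
F(t;u,v)=\|P_t(u)-P_t(v)\|^*_{\mathcal L}=\sup_{\|f\|_{\mathcal L}\le1}|\mathfrak P_tf(u)-\mathfrak P_tf(v)|\le2 .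
\]
By the Feller property $F(t;\cdot,\cdot)$ is a supremum of continuous functions, hence lower semicontinuous and Borel. A \emph{coupling} of two probability measures $\nu_1,\nu_2$ on $C_0$ is a probability measure $\pi$ on $C_0\times C_0$ with marginals $\nu_1,\nu_2$. Writing $\int f\,d\nu_1-\int f\,d\nu_2=\int(f(\xi)-f(\xi'))\,d\pi$, first for $f$ and then for $\mathfrak P_tf$, we get
\begin{equation}\label{eq:couplingineq}
\|\nu_1-\nu_2\|^*_{\mathcal L}\le2\int\big(1\wedge|\xi-\xi'|_\infty\big)\,d\pi,\qquad\|\mathfrak P_t^*\nu_1-\mathfrak P_t^*\nu_2\|^*_{\mathcal L}\le\int F(t;\xi,\xi')\,d\pi .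
\end{equation}
By the Markov property the second inequality gives $F(s+t;u,v)\le\int F(t;\xi,\xi')\,d\pi$ for every coupling $\pi$ of $P_s(u)$ and $P_s(v)$.

\section{Returns to a neighborhood of zero}\label{sec:returns}

The coupling needs two initial points that are very close. Zero is the natural meeting place: the unforced equation decays to zero, and the noise stays small on a given time interval with positive probability. No non-degeneracy is needed for this.

\begin{lemma}\label{lem:irred}
For all $R_0,\delta>0$ there is $T_1$ such that for every $T\ge T_1$ there is $p_0>0$ with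
\[
V(u_0)\le R_0\ \Longrightarrow\ \mathbf P\big(|u(T)|_\infty\le\delta\big)\ge p_0 .
\]
\end{lemma}

\begin{proof}
\emph{(i) From $L^Q$ to $L^\infty$.} The stability estimate needs a bound in sup-norm, which the smoothing provides after unit time. By \eqref{eq:mild}, \eqref{eq:smoothing}, \eqref{eq:Gp} and \eqref{eq:moment},
\[
\mathbf E|u(1)|_\infty\le C\|u_0\|_p+C\int_0^1(1-s)^{-\vartheta}\,\mathbf E\big(1+V(u(s))\big)ds+\mathbf E|z(1)|_\infty\le C(1+V(u_0)).
\]
With $\rho=2C(1+R_0)$, Chebyshev's inequality gives $\mathbf P(|u(1)|_\infty\le\rho)\ge\frac12$.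

\emph{(ii) The unforced equation.} Let $\bar u$ be the solution with $\zeta=0$ and $|\bar u(0)|_\infty\le\rho$. Proposition~\ref{prop:wp} applies with $B_*=0$, hence $\mathcal C_\ell=0$, and gives $\|\bar u(t)\|_\ell\le e^{-\lambda_1t/\ell}|\mathcal O|^{1/\ell}\rho$ for all $\ell\ge4$. Letting $\ell\to\infty$ we get $|\bar u(t)|_\infty\le\rho$. Since $|G(y)|\le C_\rho|y|$ for $|y|\le\rho$, the mild formula on $[t-1,t]$ gives for $t\ge1$
\[
|\bar u(t)|_\infty\le C\|\bar u(t-1)\|_p+C_\rho\int_{t-1}^t(t-s)^{-\vartheta}\|\bar u(s)\|_p\,ds\le C_\rho e^{-\lambda_1t/p}.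
\]
So $|\bar u(t)|_\infty\le\delta/2$ for $t\ge t_1(\rho,\delta)$.

\emph{(iii) Small noise.} Let $T'\ge t_1$ and let $u$ be the forced solution with $u(0)=\bar u(0)$. Let $\delta''=\frac12\min(1,\delta)\exp(-C_G(2+2\rho)^mT')$. By \eqref{eq:stability}, on the event $\{\sup_{[0,T']}|z|_\infty\le\delta''\}$ we have $|u(T')-\bar u(T')|_\infty\le\delta/2$, so $|u(T')|_\infty\le\delta$. This event does not depend on the initial point, and its probability $p_1$ is positive. Indeed, in \eqref{eq:zbound} choose $J$ so that the sum over $j>J$ has mean at most $\delta''/4$; it is then at most $\delta''/2$ with probability at least $\frac12$. It is independent of $S_1,\dots,S_J$, and these are all at most $\delta''/(4B_*+1)$ with positive probability, because a Brownian motion stays in any given neighborhood of the origin during $[0,T']$ with positive probability.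

Take $T_1=1+t_1$ and $T'=T-1$. The Markov property at time $1$ gives the claim with $p_0=p_1/2$.
\end{proof}

By \eqref{eq:moment}, whenever $e^{-\lambda_1T}\le\frac12$, every coupling $\pi$ of $P_T(u)$ and $P_T(v)$ satisfies
\begin{equation}\label{eq:lyap}
\int\mathbf V\,d\pi\le\tfrac12\mathbf V(u,v)+C',\qquad C':=2\mathcal C_Q+1 ,
\end{equation}
and $C'$ does not depend on $T$. Put $R_0=4C'$. If $\mathbf V>R_0$, then $C'<\mathbf V/4$, and since $x\mapsto x/(x+L)$ is increasing, for every $L>0$
\begin{equation}\label{eq:far}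
L+\tfrac12\mathbf V+C'\le L+\tfrac34\mathbf V\le(1-c_L)(L+\mathbf V),\qquad c_L=\frac{R_0}{4(R_0+L)} .
\end{equation}
For $\delta\in(0,1]$ let $D_\delta=\{(u,v)\in C_0\times C_0:|u|_\infty\le\delta,\ |v|_\infty\le\delta\}$.

\begin{lemma}\label{lem:return}
Let $\delta\in(0,1]$. There are $T_0,C_\delta,c_\delta>0$ with the following property. Let $u,v$ be solutions from $u_0,v_0$ driven by independent noises, and let $\tau=T_0\min\{k\ge0:(u,v)(kT_0)\in D_\delta\}$. Then $\mathbf P(\tau>t)\le C_\delta e^{-c_\delta t}(1+\mathbf V(u_0,v_0))$ for $t\ge0$, and for $0\le t_0\le t$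
\begin{equation}\label{eq:restart}
F(t;u_0,v_0)\le2\,\mathbf P(\tau>t_0)+\sup\big\{F(t';\xi,\xi'):\ t-t_0\le t'\le t,\ (\xi,\xi')\in D_\delta\big\}.
\end{equation}
\end{lemma}

\begin{proof}
Take $T_0\ge T_1(R_0,\delta)$ with $e^{-\lambda_1T_0}\le\frac12$, and let $p_0$ be given by Lemma~\ref{lem:irred} for $T=T_0$. The pairs $X_k=(u,v)(kT_0)$ form a Markov chain. Put $L=2C'/p_0^2$ and $W=L+\mathbf V$. We claim that $\mathbf E[W(X_1)1_{X_1\notin D_\delta}]\le\theta W(X_0)$ for some $\theta<1$ independent of $X_0$. If $\mathbf V(X_0)\le R_0$, independence gives $\mathbf P(X_1\in D_\delta)\ge p_0^2$, so by \eqref{eq:lyap} the left side is at most $\frac12\mathbf V(X_0)+C'+L(1-p_0^2)=\frac12\mathbf V(X_0)+L(1-p_0^2/2)$. If $\mathbf V(X_0)>R_0$, it is at most $(1-c_L)W(X_0)$ by \eqref{eq:lyap} and \eqref{eq:far}. So $\theta=\max(1-p_0^2/2,1-c_L)$ works. Conditioning successively on $X_{k-1},\dots,X_1$ and using $W\ge L$,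
\[
\mathbf P(\tau>kT_0)\le L^{-1}\mathbf E\big[W(X_k)1_{X_1,\dots,X_k\notin D_\delta}\big]\le\theta^k\big(1+\mathbf V(X_0)/L\big),
\]
and $k=\lfloor t/T_0\rfloor$ gives the tail bound. For \eqref{eq:restart}, let $\|f\|_{\mathcal L}\le1$ and split $\mathbf E[f(u(t))-f(v(t))]$ over the events $\{\tau>t_0\}$ and $\{\tau=kT_0\}$, $kT_0\le t_0$. The first contributes at most $2\mathbf P(\tau>t_0)$. By the Markov property at time $kT_0$, the event $\{\tau=kT_0\}$ contributes $\mathbf E[1_{\tau=kT_0}(\mathfrak P_{t-kT_0}f(u(kT_0))-\mathfrak P_{t-kT_0}f(v(kT_0)))]$, which is at most $\mathbf P(\tau=kT_0)$ times the supremum in \eqref{eq:restart}.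
\end{proof}

\section{The controlled coupling}\label{sec:coupling}

\subsection{Damping the low modes}

The Laplacian damps the $j$th mode at rate $\lambda_j$. To reach a prescribed rate $\gamma$ we only have to help the modes with $\lambda_j<\gamma$. For $\gamma>0$ let
\[
\Gamma_\gamma w=\tfrac12\sum_j(\gamma-\lambda_j)_+w_j\varphi_j,\qquad N(\gamma)=\#\{j:\lambda_j<\gamma\},\qquad\Lambda(\gamma)=\max_{\lambda_j<\gamma}b_j^{-2},
\]
with $\Lambda(\gamma)=0$ if $N(\gamma)=0$. The positive part, rather than a sharp spectral projection, makes $\Gamma_\gamma$ Lipschitz in $\gamma$, which is needed when $\gamma$ depends on the solution.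

\begin{lemma}\label{lem:spectral}
For $\gamma,\gamma'>0$ and $w\in L^2$ we have $N(\gamma)\le C\gamma^{n/2}$, and
\[
|\Gamma_\gamma w|_\infty\le C\gamma^{1+n/4}\|w\|,\qquad|\Gamma_\gamma w-\Gamma_{\gamma'}w|_\infty\le C\max(\gamma,\gamma')^{n/4}|\gamma-\gamma'|\,\|w\| .
\]
\end{lemma}

\begin{proof}
Let $f=\sum_{\lambda_j<\gamma}f_j\varphi_j$. Then $f=e^{t\Delta}f^t$ with $f^t=\sum e^{t\lambda_j}f_j\varphi_j$ and $\|f^t\|\le e^{t\gamma}\|f\|$, so \eqref{eq:smoothing} with $\ell=2$ and $t=1/\gamma$ gives $|f|_\infty\le C\gamma^{n/4}\|f\|$. The two displayed bounds follow from $\|\Gamma_\gamma w\|\le\frac\gamma2\|w\|$ and $\|\Gamma_\gamma w-\Gamma_{\gamma'}w\|\le\frac12|\gamma-\gamma'|\,\|w\|$. For $x\in\mathcal O$ take $f_j=\overline{\varphi_j(x)}$; then $\|f\|^2=f(x)\le C\gamma^{n/4}\|f\|$, that is, $\sum_{\lambda_j<\gamma}|\varphi_j(x)|^2\le C\gamma^{n/2}$. Integrating over $x$ bounds $N(\gamma)$.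
\end{proof}

\begin{lemma}[Foias--Prodi estimate]\label{lem:FP}
There is $C_*>0$, depending only on $\mathcal O$ and $g$, with the following property. Let $u,\tilde v\in C([0,T];C_0)$, let $\gamma:[0,T]\to(0,\infty)$ be continuous, and suppose that $w=u-\tilde v$ is a mild solution of
\begin{equation}\label{eq:w}
\dot w=\Delta w-i\big(G(u)-G(\tilde v)\big)-\Gamma_{\gamma(t)}w .
\end{equation}
Then, for $t\in[0,T]$,
\[
\|w(t)\|^2\le\|w(0)\|^2\exp\int_0^t\big[C_*(Y(u)+Y(\tilde v))-\gamma\big]ds .
\]
\end{lemma}

\begin{proof}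
The forcing $f=-i(G(u)-G(\tilde v))-\Gamma_\gamma w$ lies in $C([0,T];C_0)$, so \eqref{eq:energy} holds. Let $\mathcal V=(1+|u|+|\tilde v|)^m$. The Gagliardo--Nirenberg inequality in $H_0^1$ reads $\|w\|_a\le C\|w\|^{1-\vartheta}\|\nabla w\|^\vartheta$ with $\vartheta=n(\frac12-\frac1a)$; for $a=2p/(p-1)$ this is our $\vartheta=n/(2p)$. By \eqref{eq:Gbounds} and the H\"older, Gagliardo--Nirenberg and Young inequalities,
\[
2|\langle i(G(u)-G(\tilde v)),w\rangle|\le2C_G\|\mathcal V\|_p\|w\|_a^2\le C\|\mathcal V\|_p\|w\|^{2-2\vartheta}\|\nabla w\|^{2\vartheta}\le\|\nabla w\|^2+C\|\mathcal V\|_p^{1/(1-\vartheta)}\|w\|^2 .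
\]
Since $1/(1-\vartheta)<2<p$ and $mp\le q$, we have $\|\mathcal V\|_p^{1/(1-\vartheta)}\le1+\int(1+|u|+|\tilde v|)^qdx\le C(Y(u)+Y(\tilde v))$. One copy of $\|\nabla w\|^2$ remains in \eqref{eq:energy}, and it combines with the control:
\[
\|\nabla w\|^2+2\langle\Gamma_\gamma w,w\rangle=\sum_j\max(\lambda_j,\gamma)|w_j|^2\ge\gamma\|w\|^2 .
\]
Hence $\frac d{dt}\|w\|^2\le[C_*(Y(u)+Y(\tilde v))-\gamma]\|w\|^2$ almost everywhere, and Gronwall's inequality concludes.
\end{proof}

There are two ways to choose $\gamma$: beat the stretching rate on average, or at every instant.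
\begin{itemize}
\item \emph{Fixed control:} $\gamma(t)\equiv\gamma_*:=2C_*K+2$, with $K$ from Lemma~\ref{lem:tail}. Put $N=N(\gamma_*)$ and assume $b_j\ne0$ for $j\le N$, that is, whenever $\lambda_j<\gamma_*$. This is the number $N$ of Theorem~\ref{thm:rates}(a); like $C_*$ and $K$, it depends only on $\mathcal O$, $g$ and an upper bound for $B_*$.
\item \emph{Adaptive control:} $\gamma(t)=C_*(Y(u(t))+Y(\tilde v(t)))+2$. This $\gamma$ is unbounded and may reach any mode, so assume $b_j\ne0$ for all $j$.
\end{itemize}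

\subsection{Removing the control by a change of measure}

If $u$ is a solution and $w$ solves \eqref{eq:w}, then $\tilde v=u-w$ solves \eqref{eq:cgl} with the noise $d\zeta+\Gamma_\gamma w\,dt$. As in Section~\ref{sec:model}, we impose a budget $\Theta$ on the cost of this drift, so that Girsanov's theorem applies without any a priori information on $\tilde v$.

\begin{lemma}\label{lem:girsanov}
Let $u_0,v_0\in C_0$ and $\Theta>0$, and consider the fixed or the adaptive control under its assumption on $(b_j)$. On a filtered probability space $(\Omega,\mathcal F,\mathbf P)$ there are adapted processes $u,\tilde v$ with paths in $\mathcal H(0,\infty)$, a stopping time $\sigma\in(0,\infty]$ and a probability measure $\mathbf Q$ equivalent to $\mathbf P$ such that: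
\begin{enumerate}
\item[(1)] under $\mathbf P$, $u$ is a solution from $u_0$; under $\mathbf Q$, $\tilde v$ is a solution from $v_0$;
\item[(2)] $\sup_E|\mathbf P(E)-\mathbf Q(E)|\le\sqrt\Theta$;
\item[(3)] almost surely, $w=u-\tilde v$ is a mild solution of \eqref{eq:w} on $[0,\sigma)$, and $\int_0^\sigma\kappa\,dt=\Theta$ if $\sigma<\infty$, where
\[
\kappa(t)=\frac12\sum_{\lambda_j<\gamma(t)}b_j^{-2}\big|(\Gamma_{\gamma(t)}w(t))_j\big|^2\le\frac18\Lambda(\gamma(t))\,\gamma(t)^2\|w(t)\|^2 .
\]
\end{enumerate}
\end{lemma}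

\begin{proof}
\emph{The controlled difference.} Let $u$ be the solution from $u_0$ with noise $\zeta$. The equation for the difference contains no noise, so we solve it path by path: let $w$ be the maximal mild solution, on $[0,T_*)$, of
\[
\dot w=\Delta w+\Phi(t,w),\qquad\Phi(t,w)=-i\big(G(u(t))-G(u(t)-w)\big)-\Gamma_\gamma w,\qquad w(0)=u_0-v_0,
\]
where $\gamma=\gamma_*$ or $\gamma=C_*(Y(u(t))+Y(u(t)-w))+2$. The function $Y$ is Lipschitz on bounded subsets of $C_0$, so by \eqref{eq:Gbounds} and Lemma~\ref{lem:spectral} the map $\Phi$ satisfies the assumptions of Section~\ref{sub:mild}, and it is adapted. We do not know yet that $T_*=\infty$.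

\emph{The budget.} On compact subintervals of $[0,T_*)$ the function $\gamma$ is continuous and bounded, so $\kappa=\frac18\sum_jb_j^{-2}(\gamma-\lambda_j)_+^2|w_j|^2$ is a finite sum of continuous terms; the bound on $\kappa$ in (3) is read off this formula. Let $\sigma=\inf\{t<T_*:\int_0^t\kappa\,ds\ge\Theta\}$, with $\inf\emptyset=\infty$. Either $\sigma=\infty$, or $0<\sigma<T_*$ and $\int_0^\sigma\kappa\,ds=\Theta$. Put $h=1_{t<\sigma\wedge T_*}\Gamma_\gamma w$. Then $h_j=0$ whenever $b_j=0$; such terms are omitted below, and on every path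
\[
\frac12\int_0^\infty\sum_jb_j^{-2}|h_j|^2dt\le\Theta .
\]

\emph{The change of measure.} Let $\mathcal N_t=\sum_jb_j^{-1}\int_0^t\operatorname{Re}(\overline{h_j}\,d\beta_j)$. This is an $L^2$-bounded martingale with $\langle\mathcal N\rangle_\infty\le2\Theta$; it converges almost surely to a finite limit $\mathcal N_\infty$ of mean zero. By Novikov's condition, $\exp(-a\mathcal N-\frac{a^2}2\langle\mathcal N\rangle)$ is a martingale for each real $a$. Let $Z$ be the one with $a=1$. Since $Z^2=\exp(-2\mathcal N-2\langle\mathcal N\rangle)e^{\langle\mathcal N\rangle}$, we have $\mathbf EZ_t^2\le e^{2\Theta}$, so $Z$ is uniformly integrable, with limit $Z_\infty=\exp(-\mathcal N_\infty-\frac12\langle\mathcal N\rangle_\infty)>0$. Put $d\mathbf Q=Z_\infty d\mathbf P$; then $\mathbf Q$ is equivalent to $\mathbf P$. By Girsanov's theorem \cite{DZ}, under $\mathbf Q$ the processes $\tilde\beta_j=\beta_j+\int_0^\cdot b_j^{-1}h_j\,ds$ (and $\tilde\beta_j=\beta_j$ if $b_j=0$) are independent complex Brownian motions, normalized as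 the $\beta_j$, for the same filtration. Pinsker's inequality states that $\sup_E|\mathbf P(E)-\mathbf Q(E)|\le(\frac12\mathbf E_{\mathbf P}\log\frac{d\mathbf P}{d\mathbf Q})^{1/2}$, and here $\mathbf E_{\mathbf P}\log\frac{d\mathbf P}{d\mathbf Q}=\mathbf E_{\mathbf P}[\mathcal N_\infty+\frac12\langle\mathcal N\rangle_\infty]\le\Theta$. This proves (2).

\emph{Identification.} Let $\tilde v$ be the solution from $v_0$ on $(\Omega,\mathcal F,\mathbf Q)$ driven by the $\tilde\beta_j$, and let $\tilde z=\sum_jb_j\tilde z_j\varphi_j$ be the corresponding stochastic convolution. By Proposition~\ref{prop:wp}, $\tilde v$ is global $\mathbf Q$-almost surely, hence $\mathbf P$-almost surely, and (1) holds. By the linearity of \eqref{eq:zj} in the path, $b_j\tilde z_j(t)=b_jz_j(t)+\int_0^te^{-\lambda_j(t-s)}h_j\,ds$. So for $t<\sigma\wedge T_*$ the functions $\tilde z(t)$ and $z(t)+\int_0^te^{(t-s)\Delta}\Gamma_\gamma w\,ds$ have the same coefficients and are equal. Subtracting the mild equation for $w$ from \eqref{eq:mild}, we get on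 $[0,\sigma\wedge T_*)$
\[
(u-w)(t)=e^{t\Delta}v_0-i\int_0^te^{(t-s)\Delta}G(u-w)\,ds+\tilde z(t),
\]
and pathwise uniqueness gives $u-w=\tilde v$ there. If $\sigma=\infty$ and $T_*<\infty$, then $w=u-\tilde v$ would be bounded on $[0,T_*)$, contradicting maximality. So almost surely $\sigma\wedge T_*=\sigma$, which proves (3).
\end{proof}

\subsection{From the two measures to a coupling}\label{sub:glue}

The process $u$ has the right law under $\mathbf P$ and $\tilde v$ under $\mathbf Q$. The measure that sees both is $\Pi=\mathbf P\wedge\mathbf Q$, with density $1\wedge Z_\infty$ with respect to $\mathbf P$. It satisfies $\Pi\le\mathbf P$, $\Pi\le\mathbf Q$, and $1-\Pi(\Omega)=\mathbf P(Z_\infty<1)-\mathbf Q(Z_\infty<1)\le\sqrt\Theta$. In particular, by \eqref{eq:moment}, for all $s\ge0$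
\begin{equation}\label{eq:Pimoment}
\int\big(1+\mathbf V(u(s),\tilde v(s))\big)\,d\Pi\le1+\mathbf E_{\mathbf P}V(u(s))+\mathbf E_{\mathbf Q}V(\tilde v(s))\le C\big(1+\mathbf V(u_0,v_0)\big).
\end{equation}
Let $E$ be an event contained in $\{\sigma=\infty\}$ up to a null set, and let $t\ge0$. The image $\pi^\circ$ of $1_E\Pi$ under $(u(t),\tilde v(t))$ has marginals $\pi_1^\circ\le P_t(u_0)$ and $\pi_2^\circ\le P_t(v_0)$. The remainders $\rho_1=P_t(u_0)-\pi_1^\circ$ and $\rho_2=P_t(v_0)-\pi_2^\circ$ are nonnegative measures of the same mass, the \emph{failure probability}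
\begin{equation}\label{eq:eps}
\varepsilon=1-\Pi(E)\le\sqrt\Theta+\Pi(E^c),
\end{equation}
which does not depend on $t$. The measure
\begin{equation}\label{eq:glue}
\pi=\pi^\circ+\varepsilon^{-1}\rho_1\otimes\rho_2\qquad(\pi=\pi^\circ\text{ if }\varepsilon=0)
\end{equation}
is a coupling of $P_t(u_0)$ and $P_t(v_0)$, whose second part has mass $\varepsilon$. By \eqref{eq:couplingineq},
\begin{equation}\label{eq:Fglue}
F(t;u_0,v_0)\le2\varepsilon+2\int_E\big(1\wedge|w(t)|_\infty\big)\,d\Pi .
\end{equation}

\emph{From $L^2$ to the sup-norm.} Lemma~\ref{lem:FP} controls $\|w\|$, while \eqref{eq:Fglue} needs $|w|_\infty$. We give up a power of $\|w\|$ in exchange for a weight that has a finite moment. From \eqref{eq:Gbounds}, $|w|^p\le|w|(|u|+|\tilde v|)^{p-1}$, the Cauchy--Schwarz inequality and $Q\ge2(m+1)p$,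
\[
\|G(u)-G(\tilde v)\|_p^p\le C\int|w|(1+|u|+|\tilde v|)^{(m+1)p}dx\le C\|w\|\big(1+\mathbf V(u,\tilde v)\big)^{1/2},
\]
so $\|G(u)-G(\tilde v)\|_p\le C\|w\|^{1/p}(1+\mathbf V(u,\tilde v))$. On $\{\sigma=\infty\}$, for $t\ge1$, the mild form of \eqref{eq:w} on $[t-1,t]$ and \eqref{eq:smoothing} give
\begin{equation}\label{eq:sup}
|w(t)|_\infty\le C\|w(t-1)\|+C\int_{t-1}^t(t-s)^{-\vartheta}\|w\|^{1/p}\big(1+\mathbf V(u,\tilde v)\big)ds+\int_{t-1}^t|\Gamma_\gamma w|_\infty ds .
\end{equation}

\subsection{The estimate for the fixed control}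

\begin{lemma}\label{lem:fixed}
Assume $b_j\neq0$ for $j\le N$. Let $u_0\ne v_0$, $x_0=\|u_0-v_0\|$ and $R\ge1$. Take the fixed control and $\Theta=(1+\Lambda(\gamma_*)\gamma_*^2)\,x_0^2e^{2C_*R}$ in Lemma~\ref{lem:girsanov}. There is an event $E$, contained in $\{\sigma=\infty\}$ up to a null set, on which $\|w(t)\|\le x_0e^{C_*R-t}$ for all $t\ge0$, and whose failure probability satisfies, for every $k\ge1$,
\begin{equation}\label{eq:epsfixed}
\varepsilon\le Cx_0e^{C_*R}+C_k\big(1+\|u_0\|_{4kq}^{4kq}+\|v_0\|_{4kq}^{4kq}\big)R^{-k}.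
\end{equation}
Moreover, for $t\ge1$,
\begin{equation}\label{eq:Ffixed}
F(t;u_0,v_0)\le2\varepsilon+C\big(x_0e^{C_*R-t}\big)^{1/p}\big(1+\mathbf V(u_0,v_0)\big).
\end{equation}
\end{lemma}

\begin{proof}
Let $E=E_u\cap E_v$, where $E_u$ is the event that $\int_0^tY(u)\,ds\le Kt+R$ for all $t\ge0$ and $E_v$ is the same event for $\tilde v$. By Lemma~\ref{lem:FP}, on $E$ and for $t<\sigma$,
\[
\|w(t)\|^2\le x_0^2\exp\big(2C_*Kt+2C_*R-\gamma_*t\big)=x_0^2e^{2C_*R-2t}.
\]
Hence $\int_0^\sigma\kappa\,dt\le\frac1{16}\Lambda(\gamma_*)\gamma_*^2x_0^2e^{2C_*R}<\Theta$, and Lemma~\ref{lem:girsanov}(3) forces $\sigma=\infty$ on $E$. Next, $\Pi(E^c)\le\mathbf P(E_u^c)+\mathbf Q(E_v^c)$, and Lemma~\ref{lem:tail} applies to each term; with \eqref{eq:eps} this gives \eqref{eq:epsfixed}.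

Let $t\ge1$ and $x=x_0e^{C_*R-t}$. On $E$ we have $\|w(s)\|\le ex$ for $s\in[t-1,t]$, and $|\Gamma_{\gamma_*}w|_\infty\le C\|w\|$ by Lemma~\ref{lem:spectral}. So \eqref{eq:sup} and $1\wedge(Cx)\le(Cx)^{1/p}$ give
\[
1\wedge|w(t)|_\infty\le Cx^{1/p}+Cx^{1/p}\int_{t-1}^t(t-s)^{-\vartheta}\big(1+\mathbf V(u,\tilde v)\big)ds\quad\text{on }E .
\]
Integrate over $E$ with respect to $\Pi$, use \eqref{eq:Pimoment}, and insert the result in \eqref{eq:Fglue}.
\end{proof}

\section{Mixing}\label{sec:mixing}

Assume $b_j\ne0$ for $j\le N$. We prove that the process is mixing; this gives Theorem~\ref{thm:mixing} and the first assertion of Theorem~\ref{thm:rates}(a).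

\emph{Step 1: points near zero.} Let $\alpha>0$. For $(\xi,\xi')\in D_\delta$ with $\delta\le1$, all $L^\ell$ norms of $\xi,\xi'$ are at most $|\mathcal O|^{1/\ell}$, and $\|\xi-\xi'\|\le2\delta|\mathcal O|^{1/2}$. Lemma~\ref{lem:fixed} with $k=1$ gives, for $t\ge1$ and $R\ge1$,
\[
F(t;\xi,\xi')\le C\delta e^{C_*R}+CR^{-1}+C\big(\delta e^{C_*R}\big)^{1/p};
\]
for $\xi=\xi'$ the left side is zero. Choose $R$ with $CR^{-1}\le\alpha/2$ and then $\delta=\delta(\alpha)$ so small that the other two terms add up to at most $\alpha/2$. Then $F(t;\xi,\xi')\le\alpha$ for all $t\ge1$ and $(\xi,\xi')\in D_\delta$.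

\emph{Step 2: arbitrary points.} Lemma~\ref{lem:return} with this $\delta$ and $t_0=t-1$ gives, for all $u,v\in C_0$ and $t\ge1$,
\begin{equation}\label{eq:merge}
F(t;u,v)\le C_\alpha e^{-c_\alpha t}\big(1+\mathbf V(u,v)\big)+\alpha .
\end{equation}
Since $\alpha$ is arbitrary, $F(t;u,v)\to0$ as $t\to\infty$ for all $u,v$.

\emph{Step 3: the stationary measure.} Because \eqref{eq:merge} is uniform on the sublevel sets of $V$, no compactness argument is needed. By \eqref{eq:couplingineq} applied to $P_s(0)\otimes\delta_0$, \eqref{eq:merge} and \eqref{eq:moment}, for all $s\ge0$ and $t\ge1$,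
\[
\|P_{t+s}(0)-P_t(0)\|^*_{\mathcal L}\le\int F(t;\xi,0)\,P_s(0)(d\xi)\le C_\alpha e^{-c_\alpha t}(1+\mathcal C_Q)+\alpha .
\]
So $P_t(0)$ is Cauchy as $t\to\infty$. The probability measures on the separable Banach space $C_0$ form a complete metric space for $\|\cdot\|^*_{\mathcal L}$, and this distance metrizes weak convergence \cite[Ch.~11]{Dudley}. Hence $P_t(0)$ converges weakly to a probability measure $\mu$. By the Feller property $\mathfrak P_s^*$ is weakly continuous, so $\mathfrak P_s^*\mu=\lim_tP_{t+s}(0)=\mu$. For $\ell\ge4$ and $a>0$ the function $\|\cdot\|_\ell^\ell\wedge a$ is bounded and continuous on $C_0$, so its $\mu$-integral is at most $\mathcal C_\ell$ by \eqref{eq:moment}; letting $a\to\infty$,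
\begin{equation}\label{eq:mumoment}
\int\|u\|_\ell^\ell\,\mu(du)\le\mathcal C_\ell,\qquad\ell\ge4 .
\end{equation}

\emph{Step 4: convergence and uniqueness.} For any initial law $\nu$, stationarity and \eqref{eq:couplingineq} give
\begin{equation}\label{eq:tomu}
\|\mathfrak P_t^*\nu-\mu\|^*_{\mathcal L}\le\iint F(t;u,v)\,\nu(du)\,\mu(dv),
\end{equation}
which tends to zero by Step 2 and dominated convergence, since $F\le2$. If $\nu$ is stationary, the left side equals $\|\nu-\mu\|^*_{\mathcal L}$ for all $t$, so $\nu=\mu$. \qed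

\section{Convergence faster than any power}\label{sec:poly}

We prove the estimate in Theorem~\ref{thm:rates}(a). In \eqref{eq:merge} the error $\alpha$ does not decay, for two reasons, and each has a remedy. First, the level $R$ was fixed. But if the coupling has worked for a time $s$, the two solutions are $e^{-s}$-close in $L^2$, and we can restart it with a level of order $s$, whose tail is $s^{-k}$. Second, the mass on which the coupling fails was discarded. We now keep it and let it try again, which leads to a recursive inequality with a small coefficient.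

Fix $k\ge1$ and take $Q\ge\max(2(m+1)p,4kq)$, so that $\|u\|_{4kq}^{4kq}\le C(1+V(u))$. Put
\[
a(t)=\sup_{u,v\in C_0}\frac{F(t;u,v)}{1+\mathbf V(u,v)},\qquad\bar a(t)=\sup_{t'\ge t}a(t')\le2 .
\]
By \eqref{eq:epsfixed}, for $(u_0,v_0)\in D_\delta$, $\delta\le1$, the failure probability in Lemma~\ref{lem:fixed} is at most $\varepsilon(\delta,R):=C\delta e^{C_*R}+C_kR^{-k}$.

\begin{lemma}\label{lem:recursion}
There is $C^\sharp$, independent of $\delta$ and $R$, such that for $\delta\in(0,1]$, $R\ge1$, $(u_0,v_0)\in D_\delta$, $s\ge2C_*$ and $t\ge s+1$,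
\[
F(t;u_0,v_0)\le C_{k,R}\,s^{-k}+C^\sharp\sqrt{\varepsilon(\delta,R)}\ \bar a(t-s).
\]
\end{lemma}

\begin{proof}
We may assume $u_0\ne v_0$. Let $\pi$ be the coupling \eqref{eq:glue} at time $s$, with $E$ from Lemma~\ref{lem:fixed}. By \eqref{eq:couplingineq} and the definition of $a$,
\[
F(t;u_0,v_0)\le\int F(t-s;\xi,\xi')\,d\pi^\circ+a(t-s)\Big[\varepsilon+\int V\,d\rho_1+\int V\,d\rho_2\Big].
\]
\emph{The failed part.} By the Cauchy--Schwarz inequality, $\rho_1\le P_s(u_0)$, $V^2\le C\|\cdot\|_{2Q}^{2Q}$, \eqref{eq:moment} and $|u_0|_\infty\le1$, we have $\int V\,d\rho_1\le(\varepsilon\int V^2dP_s(u_0))^{1/2}\le C\sqrt\varepsilon$, and the same holds for $\rho_2$ and $v_0$. As $\varepsilon\le1$, the bracket is at most $C^\sharp\sqrt\varepsilon\le C^\sharp\sqrt{\varepsilon(\delta,R)}$.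

\emph{The successful part.} For $\pi^\circ$-almost every $(\xi,\xi')$ we have $\|\xi-\xi'\|\le C_Re^{-s}$. If $\xi\ne\xi'$, apply Lemma~\ref{lem:fixed} to $(\xi,\xi')$ at time $t-s\ge1$ with the level $R_s=s/(2C_*)\ge1$, for which $\|\xi-\xi'\|e^{C_*R_s}\le C_Re^{-s/2}$:
\[
F(t-s;\xi,\xi')\le C_Re^{-s/2}+C_k\big(1+\mathbf V(\xi,\xi')\big)s^{-k}+C_Re^{-s/(2p)}\big(1+\mathbf V(\xi,\xi')\big)\le C_{k,R}s^{-k}\big(1+\mathbf V(\xi,\xi')\big).
\]
By \eqref{eq:Pimoment}, $\int(1+\mathbf V)\,d\pi^\circ\le C$.
\end{proof}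

Choose $R$, then $\delta$, so that $C^\sharp\sqrt{\varepsilon(\delta,R)}\le\frac12 4^{-k}$. Let $T_2=\max(4,8C_*)$ and $T\ge T_2$. For $t'\in[T/2,T]$ and $s=T/4$ we have $s\ge2C_*$ and $t'-s\ge T/4\ge1$, so Lemma~\ref{lem:recursion} bounds $F(t';\cdot,\cdot)$ on $D_\delta$ by $C_kT^{-k}+\frac124^{-k}\bar a(T/4)$; here we used that $\bar a$ is nonincreasing. Lemma~\ref{lem:return} with $t=T$, $t_0=T/2$ then gives, for all $u,v$,
\[
F(T;u,v)\le C_k'T^{-k}\big(1+\mathbf V(u,v)\big)+\tfrac124^{-k}\bar a(T/4).
\]
Thus $a(T)\le C_k'T^{-k}+\frac124^{-k}\bar a(T/4)$ for $T\ge T_2$. The right side is nonincreasing in $T$, so the same bound holds for $\bar a(T)$. In terms of $\psi(T)=T^k\bar a(T)$ it reads $\psi(T)\le C_k'+\frac12\psi(T/4)$ for $T\ge T_2$. Since $\psi\le2T_2^k$ on $(0,T_2]$, induction over the intervals $(0,4^jT_2]$ gives $\psi\le2\max(T_2^k,C_k')$ everywhere. Together with $F\le2$ this yields $F(t;u,v)\le C_k(1+t)^{-k}(1+\mathbf V(u,v))$ for all $t\ge0$. Inserting this in \eqref{eq:tomu} and using \eqref{eq:mumoment}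 proves Theorem~\ref{thm:rates}(a) with $Q_k=Q$. \qed

\section{Exponential convergence}\label{sec:exp}

Assume $|b_j|\ge c_0j^{-l}$ for all $j$; then Section~\ref{sec:mixing} applies and provides $\mu$. With the fixed control the failure probability contains the tail $R^{-k}$, which limits the rate. The adaptive control removes the level $R$: by Lemma~\ref{lem:FP},
\begin{equation}\label{eq:adaptive}
\|w(t)\|\le e^{-t}\|w(0)\|\qquad\text{for }t<\sigma .
\end{equation}
The price is that the cost now involves $\Lambda(\gamma(t))$ for unbounded $\gamma(t)$, and this is where the lower bound on $|b_j|$ enters. If $\lambda_j<\gamma$, then $j\le N(\gamma)\le C\gamma^{n/2}$ by Lemma~\ref{lem:spectral}, so $\Lambda(\gamma)\le c_0^{-2}N(\gamma)^{2l}\le C\gamma^{nl}$. Let $\omega=\max(nl+2,1+n/4)$ and take $Q\ge\max(2(m+1)p,q\omega)$, so that $Y^\omega\le C(1+V)$. Since $2\le\gamma(t)\le C(Y(u)+Y(\tilde v))$, Lemmas~\ref{lem:girsanov}(3) and~\ref{lem:spectral} give, for $t<\sigma$,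
\begin{equation}\label{eq:adaptcost}
\kappa\le C\big(1+\mathbf V(u,\tilde v)\big)\|w\|^2,\qquad|\Gamma_\gamma w|_\infty\le C\big(1+\mathbf V(u,\tilde v)\big)\|w\| .
\end{equation}
The failure probability will now be bounded by a power of the initial distance, and this allows a contraction argument. Write $x_0=\|u_0-v_0\|$ and $y_0=1+\mathbf V(u_0,v_0)$.

\emph{Step 1: failure probability.} Let $0<x_0\le1$, $\Theta=x_0$ and $E=\{\sigma=\infty\}$. On $E^c$, Lemma~\ref{lem:girsanov}(3), \eqref{eq:adaptive} and \eqref{eq:adaptcost} give $x_0=\int_0^\sigma\kappa\,dt\le Cx_0^2\int_0^\infty e^{-2t}(1+\mathbf V(u,\tilde v))\,dt$. By Chebyshev's inequality and \eqref{eq:Pimoment}, $\Pi(E^c)\le Cx_0y_0$. Since $x_0\le1$, $y_0\ge1$ and $1/p<1/2$, \eqref{eq:eps} gives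
\begin{equation}\label{eq:epsadapt}
\varepsilon\le\sqrt{x_0}+Cx_0y_0\le Cx_0^{1/p}y_0 .
\end{equation}
On $E$, \eqref{eq:sup} at $t=1$, with $\|w\|\le x_0\le x_0^{1/p}$ and \eqref{eq:adaptcost}, gives $|w(1)|_\infty\le Cx_0^{1/p}\big(1+\int_0^1(1-s)^{-\vartheta}(1+\mathbf V(u,\tilde v))\,ds\big)$. By \eqref{eq:Pimoment} and \eqref{eq:Fglue},
\begin{equation}\label{eq:F1}
F(1;u_0,v_0)\le Cx_0^{1/p}y_0\qquad(x_0\le1).
\end{equation}

\emph{Step 2: a cost that contracts at small distance.} The form of \eqref{eq:epsadapt} suggests, for $\delta\in(0,1]$, the continuous function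
\[
d(u,v)=1\wedge\Big[\big(\|u-v\|/\delta\big)^{1/p}\big(1+\mathbf V(u,v)\big)\Big].
\]
We never need it to be a metric. Suppose $0<d(u_0,v_0)<1$. Then $0<x_0<\delta\le1$ and $x_0^{1/p}y_0=\delta^{1/p}d(u_0,v_0)$. For the coupling $\pi$ of \eqref{eq:glue} at time $T$, with $\Theta$ and $E$ as in Step 1, we use $d\le1$ on the failed part and \eqref{eq:adaptive}, \eqref{eq:Pimoment} on the successful part:
\[
\int d\;d\pi\le\varepsilon+\Big(\frac{e^{-T}x_0}\delta\Big)^{1/p}\int_E\big(1+\mathbf V(u(T),\tilde v(T))\big)d\Pi\le C\big(\delta^{1/p}+e^{-T/p}\big)\,d(u_0,v_0),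
\]
with $C$ independent of $\delta$ and $T$. Fix $\delta$ and $T'$ with $C\delta^{1/p}\le\frac14$ and $Ce^{-T'/p}\le\frac14$. Then $\int d\;d\pi\le\frac12d(u_0,v_0)$ for all $T\ge T'$.

\emph{Step 3: a cost that contracts everywhere.} When $d=1$, Step 2 says nothing. Then either $\mathbf V$ is large and decreases on average, or it is bounded and both solutions reach a neighborhood of zero with a fixed probability. We combine $d$ with $\mathbf V$ so that each of the three mechanisms gives a contraction. Let $C'$ and $R_0=4C'$ be as in \eqref{eq:lyap}, \eqref{eq:far}. On $D_{\delta'}$ with $\delta'\le1$ we have $d\le C(\delta'/\delta)^{1/p}$; fix $\delta'$ so that $d\le\frac12$ on $D_{\delta'}$. Fix $T\ge\max(T',T_1(R_0,\delta'))$ with $e^{-\lambda_1T}\le\frac12$, let $p_0$ be given by Lemma~\ref{lem:irred}, and put $\varpi=p_0^2/2$ and $L=\max(1,2C'/\varpi)$, so that $C'\le\varpi L/2\le L/2$. Let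
\[
\Psi=\sqrt{d\,(L+\mathbf V)},\qquad W_\Psi(\nu_1,\nu_2)=\inf_\pi\int\Psi\,d\pi,
\]
the infimum being over all couplings of $\nu_1$ and $\nu_2$. We claim that for some $\theta<1$
\begin{equation}\label{eq:contraction}
W_\Psi\big(P_T(u),P_T(v)\big)\le\theta\,\Psi(u,v)\qquad\text{for all }u,v\in C_0 .
\end{equation}
For any coupling $\pi$ of $P_T(u)$ and $P_T(v)$, the Cauchy--Schwarz inequality and \eqref{eq:lyap} give $(\int\Psi\,d\pi)^2\le(\int d\;d\pi)\,(L+\frac12\mathbf V+C')$, where $\mathbf V=\mathbf V(u,v)$ and below $d=d(u,v)$.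
\begin{itemize}
\item If $u=v$, the diagonal coupling has cost zero. If $0<d<1$, the coupling of Step 2 gives $(\int\Psi\,d\pi)^2\le\frac12d\,(\frac32L+\frac12\mathbf V)\le\frac34\Psi(u,v)^2$.
\item If $d=1$ and $\mathbf V>R_0$, any coupling gives $(\int\Psi\,d\pi)^2\le(1-c_L)(L+\mathbf V)=(1-c_L)\Psi(u,v)^2$ by \eqref{eq:far}.
\item If $d=1$ and $\mathbf V\le R_0$, the product coupling gives mass at least $p_0^2$ to $D_{\delta'}$, so $\int d\;d\pi\le1-p_0^2/2=1-\varpi$. As $(1-\varpi)(1+\varpi/2)\le1-\varpi/2$, we get $(\int\Psi\,d\pi)^2\le(1-\varpi)\big((1+\frac\varpi2)L+\frac12\mathbf V\big)\le(1-\frac\varpi2)\Psi(u,v)^2$.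
\end{itemize}
This proves \eqref{eq:contraction}. To iterate it we must choose the coupling measurably in $(u,v)$. The cost $\Psi$ is continuous and nonnegative on the Polish space $C_0\times C_0$, and $(u,v)\mapsto(P_T(u),P_T(v))$ is weakly continuous, hence measurable. By the measurable selection of optimal plans \cite[Cor.~5.22]{Villani}, there is a measurable map $(u,v)\mapsto\pi_{u,v}$ such that each $\pi_{u,v}$ attains the infimum on the left of \eqref{eq:contraction}. If $\pi$ couples $\nu_1$ and $\nu_2$, then $\int\pi_{u,v}\,\pi(du,dv)$ couples $\mathfrak P_T^*\nu_1$ and $\mathfrak P_T^*\nu_2$, with cost at most $\theta\int\Psi\,d\pi$. Hence $W_\Psi(\mathfrak P_T^*\nu_1,\mathfrak P_T^*\nu_2)\le\theta W_\Psi(\nu_1,\nu_2)$, and by induction $W_\Psi(P_{kT}(u),P_{kT}(v))\le\theta^k\Psi(u,v)$ for all integers $k\ge0$.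

\emph{Step 4: back to the sup-norm.} The cost $\Psi$ sees only the $L^2$ distance; one more unit of time converts it. We have $F(1;\xi,\xi')\le Cd(\xi,\xi')$: if $d<1$, then $\|\xi-\xi'\|\le1$ and \eqref{eq:F1} gives $F\le C\delta^{1/p}d$; if $d=1$, then $F\le2d$. Also $d\le\sqrt d\le\Psi$ because $L\ge1$. By \eqref{eq:couplingineq}, $F(kT+1;u,v)\le C\int\Psi\,d\pi$ for every coupling $\pi$ of $P_{kT}(u)$ and $P_{kT}(v)$, so
\[
F(kT+1;u,v)\le C\theta^k\Psi(u,v)\le C\theta^k\big(L+\mathbf V(u,v)\big)^{1/2}.
\]
Write any $t\ge1$ as $t=t'+kT+1$ with $0\le t'<T$. Applying \eqref{eq:couplingineq} with $P_{t'}(u)\otimes P_{t'}(v)$, then Jensen's inequality and \eqref{eq:moment}, we get $F(t;u,v)\le C\theta^k(1+\mathbf V(u,v))^{1/2}\le Ce^{-ct}(1+\mathbf V(u,v))$ with $c=T^{-1}\log(1/\theta)$. For $t<1$ the same bound holds after increasing $C$, since $F\le2$. Inserting it in \eqref{eq:tomu} and using \eqref{eq:mumoment} proves Theorem~\ref{thm:rates}(b) with $Q'=Q$. \qed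

\section{The role of the hypotheses}\label{sec:hyp}

\emph{The nonlinearity.} The proofs use two properties of $g$: the bounds \eqref{eq:Gbounds} for some $m\ge0$, and the fact that $g$ is real, which makes $G(y)$ a real multiple of $y$ in Lemma~\ref{lem:balance}. The formula for $DG$ shows that \eqref{eq:Gbounds} holds whenever $g\in C^1([0,\infty))$ satisfies $|g(t)|+(1+t)|g'(t)|\le C(1+t)^{m/2}$. Theorems~\ref{thm:mixing} and~\ref{thm:rates} therefore hold for every real $g$ of this kind, with well-posedness given by Proposition~\ref{prop:wp}. Power growth alone would not do: if $-iG$ is replaced by $+G$ in \eqref{eq:model} and $b=0$, then $\frac d{dt}|y|=|y|(|y|^{2r}-1)$ for $|y|\ge1$, and every solution with $|y_0|>1$ blows up in finite time.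

\emph{The summability $B_*<\infty$} makes $z$ continuous in $C_0$, bounds the It\^o correction and the bracket in Lemma~\ref{lem:balance}, and gives the small-noise event in Lemma~\ref{lem:irred}.

\emph{Non-degeneracy} is used only in Lemma~\ref{lem:girsanov}, where the control is divided by $b_j$. The fixed control needs this for $N$ modes and is insensitive to the decay of the $b_j$. The adaptive control needs $\Lambda(\gamma)$ to grow at most like a power of $\gamma$, since only polynomial moments of $Y$ are at our disposal. For $b_j=e^{-\lambda_j}$, which satisfies \eqref{eq:Bstar} because the proof of Lemma~\ref{lem:spectral} gives $|\varphi_j|_\infty\le C\lambda_j^{n/4}$ and $N(\gamma)\le C\gamma^{n/2}$, we have $\Lambda(\lambda_j+1)\ge e^{2\lambda_j}$; Step 1 of Section~\ref{sec:exp} is then unavailable, while Theorem~\ref{thm:rates}(a) still applies.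

\begin{thebibliography}{9}

\bibitem{DZ} Da Prato and Zabczyk, \emph{Stochastic Equations in Infinite Dimensions}.

\bibitem{Dudley} Dudley, \emph{Real Analysis and Probability}.

\bibitem{KN} Sergei Kuksin and Vahagn Nersesyan, \emph{Stochastic CGL equations without linear dispersion in any space dimension}, arXiv:1205.0755 (2012).

\bibitem{Villani} Villani, \emph{Optimal Transport: Old and New}.

\end{thebibliography}
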